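\title{Incomplete and non-conical $\mathrm{SU}(3)$-invariant expanders of the Laplacian flow on $\Lambda^2_-\mathbb{CP}^2$}

\begin{abstract}
For a fixed dilation constant $\lambda>0$, the $\mathrm{SU}(3)$-invariant expanding Laplacian solitons that close smoothly over the zero section of $\Lambda^2_-\mathbb{CP}^2$ form a two-parameter family $\mathcal S_{b,c}$, where $b>0$ is the size of the zero section and $c\in\mathbb R$ is a torsion parameter. We show that for every $b$ this family contains incomplete expanders, and also complete expanders that are not asymptotically conical. We classify the forward ends of all $\mathrm{SU}(3)$-invariant expanders with principal orbit $\mathrm{SU}(3)/T^2$: such an end is asymptotically conical, or incomplete, or complete with one invariant $2$-plane collapsing like $3/(\lambda t)$ and scalar curvature asymptotic to $-\lambda^2t^2/3$. The complete expanders $\mathcal S_{b,c}$ that are not asymptotically conical satisfy $c^2/b^2>9/2$, and $c^2/b^2\to9/2$ as $\sqrt\lambda\,b\to0$.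
\end{abstract}

\section{Introduction}\label{sec:intro}

A $\mathrm G_2$-structure on a $7$-manifold is a $3$-form $\varphi$ that is pointwise linearly equivalent to a fixed model form; it induces a Riemannian metric $g_\varphi$ (see Section~\ref{sec:g2}). A \emph{Laplacian soliton} is a triple $(\varphi,X,\lambda)$ consisting of a closed $\mathrm G_2$-structure $\varphi$, a smooth vector field $X$ and a constant $\lambda\in\mathbb R$, the \emph{dilation constant}, such that
\begin{equation}\label{eq:soliton}
\Delta_\varphi\varphi=\lambda\varphi+\mathcal L_X\varphi ,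
\end{equation}
where $\Delta_\varphi$ is the Hodge Laplacian of $g_\varphi$. These are the self-similar solutions of Bryant's Laplacian flow, which moves a closed $\mathrm G_2$-structure in the direction $\Delta_\varphi\varphi$. The soliton is an \emph{expander} if $\lambda>0$, a \emph{shrinker} if $\lambda<0$ and \emph{steady} if $\lambda=0$. Throughout the paper $\lambda>0$ is fixed.

\subsection*{The invariant setting}
Let $\mathrm{SU}(3)$ act with cohomogeneity one and principal orbit the flag manifold $\mathrm{SU}(3)/T^2$, and let $\varphi$ and $X$ be invariant. The isotropy representation of $T^2$ splits into three $2$-planes. If $t$ is arclength along a geodesic orthogonal to the orbits, then $\varphi$ is described by three positive functions $f_1(t),f_2(t),f_3(t)$, the sizes of the three planes, and $X=u(t)\,\partial_t$. Closedness of $\varphi$ is the condition $(f_1f_2f_3)'=\frac12(f_1^2+f_2^2+f_3^2)$. In particular the volume of the orbits is strictly monotonic in $t$; we always orient $t$ \emph{forward}, in the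 direction of increasing volume. Equation \eqref{eq:soliton} becomes a nonlinear system of ordinary differential equations for $(f_1,f_2,f_3,u)$.

The conical data $f_i=c_it$ with constants $c_i>0$ are closed exactly when $6c_1c_2c_3=c_1^2+c_2^2+c_3^2$. These are the \emph{closed invariant cones} $\varphi_C$, and $c_1=c_2=c_3=\frac12$ is the torsion-free one. Cones are the natural models for an expander at infinity. Write $r$ for the radial function and $g_C$ for the metric of a cone. Since $\mathcal L_{r\partial_r}\varphi_C=3\varphi_C$, the field $X=-\frac\lambda3r\partial_r$ makes the right side of \eqref{eq:soliton} vanish. The left side vanishes for the torsion-free cone, which is therefore an expander, and for any other closed cone it has norm $O(r^{-2})$ by homogeneity. So every closed cone solves \eqref{eq:soliton} approximately at infinity.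

A local invariant expander is \emph{smoothly-closing} if $(\varphi,X)$ extends smoothly over a singular orbit $\mathbb{CP}^2$ at $t=0$; it is then an invariant expander on a neighborhood of the zero section of the anti-self-dual bundle $\Lambda^2_-\mathbb{CP}^2$. It is \emph{complete} if $g_\varphi$ is complete, that is, if the solution extends forward to all $t\in[0,\infty)$. A forward end defined for all large $t$ is \emph{asymptotically conical} (AC) if there are a closed invariant cone $\varphi_C$ and a rate $\nu>0$ such that, under the identification $r=t$ of the end with the cone,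
\[
|\nabla^k_{g_C}(\varphi-\varphi_C)|_{g_C}=O(r^{-\nu-k})\quad\text{as } r\to\infty,\qquad\text{for all }k\ge0 .
\]
We shall also use the identification $r=t-t_*$ for a constant $t_*$. A rate is an upper bound on the decay and is not required to be optimal.

\subsection*{The problem}
It is known that there is a $1$-parameter family of complete AC $\mathrm{SU}(3)\times\mathbb Z_2$-invariant expanders on $\Lambda^2_-\mathbb{CP}^2$, and that being an AC end is an open condition among $\mathrm{SU}(3)$-invariant expanders. Together these facts give a $2$-parameter family of complete AC $\mathrm{SU}(3)$-invariant expanders, whose generic member has no additional isometric involution. The argument does not decide the following two questions, which are left unresolved in \cite{HJN}.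
\begin{itemize}
\item[(a)] Is every smoothly-closing $\mathrm{SU}(3)$-invariant expander on $\Lambda^2_-\mathbb{CP}^2$ complete?
\item[(b)] Is every complete $\mathrm{SU}(3)$-invariant expander on $\Lambda^2_-\mathbb{CP}^2$ asymptotically conical?
\end{itemize}
One might guess that both answers are yes. The smoothly-closing expanders form a connected family in which the complete AC members are a nonempty open set, and if this set were also closed it would be everything. It is not closed, and both answers are no. Our proofs do not use the known facts quoted above.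

\subsection*{Results}
We label the planes so that $f_1(0)=0$. Proposition~\ref{prop:closing} shows that the smoothly-closing expanders are parametrized by $(b,c)\in(0,\infty)\times\mathbb R$. Here $b=f_2(0)=f_3(0)$ is the size of the zero section. To define $c$, let $\omega_1,\omega_2,\omega_3$ be the invariant $2$-forms on $\mathrm{SU}(3)/T^2$ for which $f_i^2\omega_i$ is the area form of the $i$-th plane, and define functions $y_i(t)$ by
\[
d^*\varphi-\iota_X\varphi=y_1\omega_1+y_2\omega_2+y_3\omega_3 .
\]
Then $(y_1,y_2,y_3)=(0,c,-c)$ at $t=0$. Exchanging the indices $2$ and $3$ corresponds to $c\mapsto-c$, and $c=0$ is the $\mathbb Z_2$-invariant family. We write $\mathcal S_{b,c}$ for the solution and $T$ for its maximal forward existence time.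

\begin{theorem}\label{thm:A}
For every $b>0$:
\begin{enumerate}
\item[(i)] $\mathcal S_{b,c}$ is incomplete $(T<\infty)$ for all sufficiently large $|c|$;
\item[(ii)] there is $c_*>0$ such that $\mathcal S_{b,c_*}$ is complete but not AC; in fact $\int_0^\infty f_3^2\,dt<\infty$.
\end{enumerate}
\end{theorem}

The second theorem describes every forward end, whether or not the expander closes over $\mathbb{CP}^2$. We write $\phi\sim\psi$ for $\phi/\psi\to1$.

\begin{theorem}\label{thm:B}
Let $(f_1,f_2,f_3,u)$ be any $\mathrm{SU}(3)$-invariant expander with principal orbit $\mathrm{SU}(3)/T^2$, on its maximal forward interval $[t_0,T)$. Then exactly one of the following holds.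
\begin{itemize}
\item[(A)] $T=\infty$ and the end is AC: with $r=t-t_*$ for some constant $t_*$ the rate is $\nu=2$, and with $r=t$ the rate is $\nu=1$.
\item[(N)] $T=\infty$ and, after permuting indices, as $t\to\infty$
\[
f_3\sim\frac3{\lambda t},\quad \frac{f_1}{f_2}\to1,\quad \log(f_1f_2f_3)\sim\frac{\lambda t^2}6,\quad u\sim\frac{\lambda t}3,\quad \operatorname{Scal}\sim-\frac{\lambda^2t^2}3 .
\]
Such an end is not AC.
\item[(I)] $T<\infty$.
\end{itemize}
For $\mathcal S_{b,c}$ with $c\ge0$, the cases {\rm(A)}, {\rm(N)}, {\rm(I)} correspond respectively to: $y_3>0$ somewhere; $T=\infty$ and $y_3<0$ throughout; $T<\infty$. In case {\rm(I)} such an $\mathcal S_{b,c}$ satisfies, as $t\to T$: $f_3^2\sim\frac23\zeta_T(T-t)$ for a constant $\zeta_T>0$, the functions $f_1^2$ and $f_2^2$ are asymptotic to positive multiples of $(T-t)^{-1/2}$, and $\operatorname{Scal}\sim-\frac34(T-t)^{-2}$.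
\end{theorem}

The third theorem locates the transition. Replacing $\varphi$ by $\rho^3\varphi$ for a constant $\rho>0$ changes $(b,c,\lambda)$ to $(\rho b,\rho c,\rho^{-2}\lambda)$, so the scale-invariant quantities are $c^2/b^2$ and $\lambda b^2$.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(i)] If $c^2\le\max\{\frac92b^2,\frac1{40}\lambda b^4\}$, then $\mathcal S_{b,c}$ is complete and AC.
\item[(ii)] For each $K>\frac92$ there is a constant $C_K$, depending only on $K$, such that $c^2\ge Kb^2$ and $c^2\ge C_K\lambda b^4$ imply that $\mathcal S_{b,c}$ is incomplete.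
\end{enumerate}
Consequently the complete non-AC expanders $\mathcal S_{b,c}$ satisfy $c^2/b^2>\frac92$ always, and $c^2/b^2\to\frac92$ as $\sqrt\lambda\,b\to0$.
\end{theorem}

We do not settle whether $c_*$ is unique for given $b$.

\subsection*{Method}
For closed $\varphi$, equation \eqref{eq:soliton} says that the $2$-form $d^*\varphi-\iota_X\varphi$ is a primitive of $\lambda\varphi$. In coefficients this gives $y_i'=\lambda f_i^2$, so each $y_i$ is strictly increasing, and the signs of the $y_i$ govern the end. For $\mathcal S_{b,c}$ with $c>0$ only $y_3$ starts negative. If it becomes positive the solution is AC. If it does not, then $\lambda\int f_3^2\,dt\le c$, the third plane collapses, and it does so either in finite or in infinite time. The first alternative and collapse in finite time are both open conditions, so once both occur, a connectedness argument produces collapse in infinite time.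

Section~\ref{sec:ode} derives the system. Section~\ref{sec:model} carries out the whole argument on a planar model of it. Section~\ref{sec:closing} constructs $\mathcal S_{b,c}$, and Section~\ref{sec:ends} proves Theorem~\ref{thm:B}. Section~\ref{sec:large} proves Theorem~\ref{thm:C}(ii) and explains the constant $\frac92$ by an explicit solution. Theorem~\ref{thm:A} follows in Section~\ref{sec:transition}, and Section~\ref{sec:small} completes the proof of Theorem~\ref{thm:C}.

\section{The soliton equation as a system of ODEs}\label{sec:ode}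

\subsection{Closed $\mathrm G_2$-structures}\label{sec:g2}
On $\mathbb R^7=\mathbb R\oplus\mathbb C^3$ with coordinates $(x_0,w_1,w_2,w_3)$ put $\omega_0=\frac i2\sum dw_j\wedge d\bar w_j$, $\Omega_0=dw_1\wedge dw_2\wedge dw_3$ and
\[
\varphi_0=dx_0\wedge\omega_0+\operatorname{Re}\Omega_0,\qquad *\varphi_0=\tfrac12\omega_0^2-dx_0\wedge\operatorname{Im}\Omega_0 .
\]
The stabilizer of $\varphi_0$ in $\mathrm{GL}(7,\mathbb R)$ is $\mathrm G_2\subset\mathrm{SO}(7)$. A $\mathrm G_2$-structure is a $3$-form $\varphi$ that equals $\varphi_0$ in some coframe at each point; declaring these coframes oriented and orthonormal defines $g_\varphi$ and the Hodge star. We use three elementary consequences. Multiplying $w_1$ by a unit complex number shows that the same formulas hold with $\Omega_0$ replaced by $e^{i\phi}\Omega_0$. Since $-\mathrm{Id}$ pulls $\varphi_0$ back to $-\varphi_0$, the form $-\varphi$ is a $\mathrm G_2$-structure with the same metric, so $(-\varphi,X,\lambda)$ solves \eqref{eq:soliton} whenever $(\varphi,X,\lambda)$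 does. Finally, $\mathrm G_2$ acts transitively on the unit sphere, so for each unit vector $e$ the pair $(\iota_e\varphi,\varphi|_{e^\perp})$ equals $(\omega_0,\operatorname{Re}\Omega_0)$ in some orthonormal coframe of $e^\perp$.

We recall from \cite{Bryant} the torsion of a closed structure. Let $\Omega^2_{14}$ be the space of $2$-forms $\tau$ with $\tau\wedge*\varphi=0$; equivalently $*(\tau\wedge\varphi)=-\tau$. If $d\varphi=0$, then $d{*\varphi}=\tau\wedge\varphi$ for a unique $\tau\in\Omega^2_{14}$, and
\[
\tau=d^*\varphi,\qquad \Delta_\varphi\varphi=d\tau,\qquad \operatorname{Scal}(g_\varphi)=-\tfrac12|\tau|^2 .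
\]

\subsection{Invariant forms on the flag manifold}
Let $A=P^{-1}dP$ be the Maurer--Cartan form on $\mathrm{SU}(3)\ni P$, so $A_{ji}=-\bar A_{ij}$ and $dA=-A\wedge A$. Put
\[
\theta_1=A_{23},\quad\theta_2=A_{31},\quad\theta_3=A_{12},\qquad \omega_i=2i\,\theta_i\wedge\bar\theta_i=4\operatorname{Re}\theta_i\wedge\operatorname{Im}\theta_i,
\]
\[
\Theta=\theta_1\wedge\theta_2\wedge\theta_3,\qquad\alpha=8\operatorname{Im}\Theta,\qquad\beta=-8\operatorname{Re}\Theta,
\]
so that $\alpha+i\beta=-8i\Theta$. We often omit the wedge sign. Invariant forms on $\mathrm{SU}(3)/T^2$ are the polynomials in $\theta_i,\bar\theta_i$ with constant coefficients that are fixed by right translation by $T^2$. Right translation by $\mathrm{diag}(e^{i\phi_1},e^{i\phi_2},e^{i\phi_3})$ multiplies $A_{jk}$ by $e^{i(\phi_k-\phi_j)}$, so the weights $\varpi_i$ of the $\theta_i$ are nonzero, satisfy $\varpi_1+\varpi_2+\varpi_3=0$ and $\varpi_i\ne\pm\varpi_j$ for $i\neq j$. Two of the six weights $\pm\varpi_i$ add up to zero only if they are opposite, and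 three distinct ones only if they are $\varpi_1,\varpi_2,\varpi_3$ or their negatives. Hence there are no invariant $1$-forms or vector fields on the orbit, the invariant $2$-forms are spanned by the $\omega_i$, the invariant $3$-forms by $\alpha$ and $\beta$, and the invariant metrics are $\sum4F_i|\theta_i|^2$ with $F_i>0$.

From $dA=-A\wedge A$ we get $d\theta_1=-A_{21}A_{13}-(A_{22}-A_{33})\theta_1=\bar\theta_2\bar\theta_3-(A_{22}-A_{33})\theta_1$, and cyclic permutations. The diagonal entries of $A$ cancel in the derivative of an invariant form, so we may compute with $d\theta_i\equiv\bar\theta_j\bar\theta_k$ for $(ijk)$ cyclic. Thus $d(\theta_i\bar\theta_i)=\bar\Theta-\Theta=-2i\operatorname{Im}\Theta$. Also $d\theta_1\,\theta_2\theta_3\equiv\bar\theta_2\bar\theta_3\theta_2\theta_3=-\theta_2\bar\theta_2\theta_3\bar\theta_3=\frac14\omega_2\omega_3$, and by cyclic symmetry $d\Theta=\frac14\sum_{i<j}\omega_i\omega_j$, which is real. Therefore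
\begin{equation}\label{eq:structure}
d\omega_i=\tfrac12\alpha,\qquad d\alpha=0,\qquad d\beta=-2\sum_{i<j}\omega_i\omega_j,\qquad \alpha\wedge\omega_i=\beta\wedge\omega_i=0 ,
\end{equation}
where the last identities hold because $\Theta\wedge\theta_i=0$.

\subsection{Closed invariant structures and their torsion}
On the principal part write $g_\varphi=dt^2+\sum4F_i|\theta_i|^2$ and
\[
F_i=f_i^2,\qquad p=f_1f_2f_3,\qquad S=F_1+F_2+F_3,\qquad \omega=\sum F_i\omega_i .
\]
The orbit volume is proportional to $p^2=F_1F_2F_3$.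

\begin{lemma}\label{lem:normal}
Let $\varphi$ be a closed invariant $\mathrm G_2$-structure and let $t$ be oriented forward. After replacing $\varphi$ by $-\varphi$ if necessary,
\begin{equation}\label{eq:normal}
\varphi=dt\wedge\omega+p\,\alpha,\qquad *\varphi=\tfrac12\omega^2-p\,dt\wedge\beta .
\end{equation}
Conversely, for positive functions $f_i$ the form \eqref{eq:normal} is a $\mathrm G_2$-structure with the metric above, and it is closed if and only if $p'=\frac12S$.
\end{lemma}

\begin{proof}
An invariant $3$-form is $dt\wedge\sum a_i\omega_i+\pi_1\alpha+\pi_2\beta$. By \eqref{eq:structure} its derivative is $dt\wedge\big((\pi_1'-\frac12\sum a_i)\alpha+\pi_2'\beta\big)+\pi_2\,d\beta$, so it is closed if and only if $\pi_2=0$ and $\pi_1'=\frac12\sum a_i$. The forms $2f_i\theta_i$ are a unitary coframe of the orbit, with K\"ahler form $\omega$ and with $-i\prod(2f_i\theta_i)=p(\alpha+i\beta)$. This proves the converse. For the first statement, the pair $(\sum a_i\omega_i,\pi_1\alpha)$ equals $(\omega_0,\operatorname{Re}\Omega_0)$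 in an orthonormal coframe of the orbit. So $\sum a_i\omega_i$ is the K\"ahler form of an orthogonal complex structure, which gives $|a_i|=F_i$; comparing norms gives $|\pi_1|=p$. The $(1,0)$-forms of this complex structure are spanned by $\theta_i$ or $\bar\theta_i$ according to the sign of $a_i$. Since $\pi_1\alpha$ is a combination of $\Theta$ and $\bar\Theta$ and has type $(3,0)+(0,3)$, the three signs agree. Now $(p^2)'=\pi_1\sum a_i\ne0$, and $t$ is forward exactly when $\pi_1$ has the same sign as the $a_i$.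
\end{proof}

For $f_i=c_it$ the condition $p'=\frac12S$ is $6c_1c_2c_3=\sum c_i^2$, and the cone is $\varphi_C=\sum c_i^2\,r^2dr\wedge\omega_i+c_1c_2c_3\,r^3\alpha$.

By invariance $\tau=\sum\tau_i\omega_i$. Put $\sigma_i=\tau_i/F_i$ and $\ell_i=F_i'/F_i$. The forms $F_i\omega_i$ are orthonormal, so $\operatorname{Scal}=-\frac12\sum\sigma_i^2$, and $\tau\wedge*\varphi=0$ means $\sum\sigma_i=0$. By \eqref{eq:structure},
\[
d{*\varphi}=dt\wedge\sum_{i<j}\big((F_iF_j)'-2p\big)\omega_i\omega_j,\qquad \tau\wedge\varphi=dt\wedge\sum_{i<j}(\tau_iF_j+\tau_jF_i)\,\omega_i\omega_j .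
\]
Dividing the coefficients by $F_iF_j=p^2/F_k$, where $\{i,j,k\}=\{1,2,3\}$, and adding the three equations, we obtain
\begin{equation}\label{eq:ell}
\ell_i+\ell_j=\frac{2F_k}p-\sigma_k,\qquad \sum\ell_i=\frac Sp,\qquad \ell_i=\frac{S-2F_i}p+\sigma_i .
\end{equation}

\subsection{The system}
Since $\varphi$ is closed, $\mathcal L_X\varphi=d\iota_X\varphi=d(u\omega)$, and \eqref{eq:soliton} reads $d(\tau-u\omega)=\lambda\varphi$. This suggests taking the coefficients $y_i=\tau_i-uF_i$ of $\tau-u\omega$ as unknowns in place of the $\tau_i$.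

\begin{proposition}\label{prop:system}
The pair $(\varphi,u\partial_t)$, with $\varphi$ as in \eqref{eq:normal}, is a soliton with dilation constant $\lambda$ if and only if there are functions $y_i$ with
\begin{equation}\label{eq:system}
F_i'=\frac{F_i(S-2F_i)}p+uF_i+y_i,\qquad y_i'=\lambda F_i,\qquad u=-\frac13\sum_j\frac{y_j}{F_j},\qquad\sum_jy_j=2\lambda p .
\end{equation}
In that case $\tau_i=y_i+uF_i$ and
\begin{equation}\label{eq:sigma}
\sigma_i=\frac{y_i}{F_i}+u=\frac23\frac{y_i}{F_i}-\frac13\frac{y_j}{F_j}-\frac13\frac{y_k}{F_k} .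
\end{equation}
\end{proposition}

\begin{proof}
We have $d\sum y_i\omega_i=dt\wedge\sum y_i'\omega_i+\frac12(\sum y_i)\alpha$, so $d(\tau-u\omega)=\lambda\varphi$ is equivalent to the second and fourth equations. The third is $\sum\sigma_i=0$ and the first is the last formula of \eqref{eq:ell}. Conversely, given \eqref{eq:system}, define $\tau_i=y_i+uF_i$ and $\sigma_i=\tau_i/F_i$. The third equation gives $\sum\sigma_i=0$, and then the first gives $\sum\ell_i=S/p$, that is $p'=\frac12S$. So $\varphi$ is closed, \eqref{eq:ell} holds, and $\sum\tau_i\omega_i\in\Omega^2_{14}$ is the torsion.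
\end{proof}

After eliminating $u$, the first two equations are a smooth autonomous system for $(F_i,y_i)\in(0,\infty)^3\times\mathbb R^3$, symmetric under permutations of the indices. The last relation is preserved, since $(\sum y_i)'=\lambda S=2\lambda p'$. We record what will be used constantly.
\begin{itemize}
\item $p$ and, because $\lambda>0$, each $y_i$ are strictly increasing.
\item \emph{Extension principle:} if $T<\infty$, then the $F_i$ are not all bounded above and below by positive constants on $[t_0,T)$. Otherwise the $y_i$ would be bounded too, and the solution would stay in a compact subset of the domain.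
\end{itemize}
The torsion-free cone appears as $F_i=t^2/4$, $y_i=\lambda t^3/12$, $u=-\lambda t/3$.

\subsection{Two coordinate systems}
At $t=0$ the first plane collapses while the other two have equal size, so we single out the index $1$. Put $G=f_2f_3$ and $\xi=\log(f_2/f_3)$, so $F_2=Ge^\xi$, $F_3=Ge^{-\xi}$, $p=f_1G$. Inserting \eqref{eq:ell} and \eqref{eq:sigma} in $f_1'=\frac12f_1\ell_1$, $\xi'=\frac12(\ell_2-\ell_3)$ and $G'=\frac12G(\ell_2+\ell_3)$ gives
\begin{equation}\label{eq:index1}
\begin{aligned}
f_1'&=\cosh\xi-\frac{f_1^2}{2G}+\frac{y_1}{3f_1}-\frac{f_1}{6G}\big(y_2e^{-\xi}+y_3e^{\xi}\big),\\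
\xi'&=-\frac{2\sinh\xi}{f_1}+\frac1{2G}\big(y_2e^{-\xi}-y_3e^{\xi}\big),\\
G'&=f_1-\frac{Gy_1}{3f_1^2}+\frac16\big(y_2e^{-\xi}+y_3e^{\xi}\big).
\end{aligned}
\end{equation}
These three equations determine the $\ell_i$, so they are equivalent to the equations for $F_i'$ in \eqref{eq:system}.

At a non-conical end it is the third plane that collapses. Put $z=f_3$ and $x=\log(f_1/f_2)$, so $F_1=\frac pze^x$ and $F_2=\frac pze^{-x}$. From $z'=\frac12z\ell_3$, $x'=\frac12(\ell_1-\ell_2)$ and $p'=\frac12S$,
\begin{equation}\label{eq:index3}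
\begin{aligned}
z'&=\cosh x+\frac{y_3}{3z}-\frac{z^3}{2p}-\frac{z^2}{6p}\big(y_1e^{-x}+y_2e^{x}\big),\\
x'&=\frac{F_2-F_1}p+\frac12\Big(\frac{y_1}{F_1}-\frac{y_2}{F_2}\Big)=-\frac2z\sinh x+\frac z{2p}\big(y_1e^{-x}-y_2e^{x}\big),\\
\frac{p'}p&=\frac{z^2}{2p}+\frac{\cosh x}z .
\end{aligned}
\end{equation}

\section{A planar model}\label{sec:model}

Suppose that $y_3<0$ and $z$ is small, and put $\zeta=-y_3$. The term $-\frac2z\sinh x$ in \eqref{eq:index3} drives $x$ strongly to $0$, and the last two terms in the equation for $z'$ carry a factor $z^2$. Setting $x=0$ and dropping these terms leaves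
\begin{equation}\label{eq:model}
z'=1-\frac\zeta{3z},\qquad\zeta'=-\lambda z^2,\qquad z>0 .
\end{equation}
This model is not used in the proofs, but it shows the three kinds of end and the argument that produces the intermediate one. Take $z(0)=1$ and $\zeta(0)=\zeta_0>0$, let $[0,T)$ be the maximal interval, and put $q=\zeta/z$, so that $z'=1-\frac q3$ and $zq'=q(\frac q3-1)-\lambda z^2$.

\emph{Small $\zeta_0$: the sign of $\zeta$ changes.} Suppose $0<q\le3$ at a time $t_1$. As long as $\zeta>0$ we have $q'<0$, hence $0\le z'\le1$ and $\zeta'\le-\lambda z(t_1)^2$. So the solution continues until $\zeta$ becomes negative. The set $\mathcal A$ of those $\zeta_0$ for which $\zeta<0$ at some time is open and contains $(0,3]$.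

\emph{Large $\zeta_0$: collapse in finite time.} Suppose that at a time $t_1$, with $z_1=z(t_1)$ and $\zeta_1=\zeta(t_1)>0$,
\begin{equation}\label{eq:modelcrit}
2z_1+\frac{2\lambda z_1^4}{\zeta_1}<\frac{\zeta_1}3 .
\end{equation}
Then $(z^2)'=2z-\frac23\zeta<-\frac13\zeta_1$ at $t_1$. As long as this inequality holds, $z\le z_1$ and the elapsed time is at most $3z_1^2/\zeta_1$, so $\zeta\ge\zeta_1-3\lambda z_1^4/\zeta_1>\frac12\zeta_1$ and $(z^2)'\le2z_1-\frac23\zeta_1+2\lambda z_1^4/\zeta_1<-\frac13\zeta_1$. The inequality can therefore never fail, so $T<\infty$ and $\zeta>0$ on $[0,T)$. The set $\mathcal I$ of those $\zeta_0$ for which \eqref{eq:modelcrit} holds at some time is open, disjoint from $\mathcal A$, and contains all large $\zeta_0$ (take $t_1=0$).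

\emph{In between.} Since $(0,\infty)$ is connected, some $\zeta_0$ lies in neither set. For this solution $\zeta>0$ and $q>3$ at all times, so $z$ decreases. Suppose $T<\infty$. Then $z\to0$, since otherwise the solution extends. If also $\zeta\to0$, then $\zeta(t)=\lambda\int_t^Tz^2\le\lambda(T-t)z(t)^2<3z(t)$ near $T$, contradicting $q>3$. So $\zeta$ has a positive limit, and \eqref{eq:modelcrit} holds near $T$, which is excluded. Hence $T=\infty$ and $\lambda\int_0^\infty z^2\le\zeta_0$. To guess the rate of decay, note that a slowly varying $z$ requires $\zeta\approx3z$; then $3z'\approx-\lambda z^2$ and $z\approx3/(\lambda t)$, as in case (N) of Theorem~\ref{thm:B}.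

For the true system three things must be added. When $y_3$ becomes positive we must show that the end is AC (Section~\ref{sec:AC}). When it does not, we must control $x$ and the dropped terms (Section~\ref{sec:one}). And near $\mathbb{CP}^2$, where $x\to-\infty$, the model says nothing, so that the analogue of \eqref{eq:modelcrit} fails for small $t$ and has to be reached by following the solution; this is done with a limiting system in Section~\ref{sec:large}.

\section{Closing smoothly over $\mathbb{CP}^2$}\label{sec:closing}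

\subsection{The singular initial value problem}
We need the solutions of \eqref{eq:index1} with $f_1(0)=0$, and later also their rescaled limits as $c\to\infty$. Both are covered by one family of systems. For parameters $\delta,\mu\ge0$ consider, in the variable $s$,
\begin{equation}\label{eq:family}
\begin{aligned}
a_s&=\cosh\xi-\frac{\delta a^2}{2g}+\frac{\mu Y_1}{3a}-\frac a{6g}\big(Y_2e^{-\xi}-Y_3e^{\xi}\big),&(Y_1)_s&=a^2,\\
\xi_s&=-\frac{2\sinh\xi}a+\frac1{2g}\big(Y_2e^{-\xi}+Y_3e^{\xi}\big),&(Y_2)_s&=\mu ge^{\xi},\\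
g_s&=\delta a-\frac{\mu gY_1}{3a^2}+\frac16\big(Y_2e^{-\xi}-Y_3e^{\xi}\big),&(Y_3)_s&=-\mu ge^{-\xi},
\end{aligned}
\end{equation}
with $a=\xi=Y_1=0$, $g=g_0>0$, $Y_2=Y_3=c_0\in\mathbb R$ at $s=0$, and $a,g>0$ for $s>0$. System \eqref{eq:index1} together with $y_i'=\lambda F_i$ is \eqref{eq:family} with $(\delta,\mu)=(1,\lambda)$, $s=t$, $a=f_1$, $g=G$, $y_1=\lambda Y_1$, $y_2=Y_2$, $y_3=-Y_3$. For $c>0$ the substitution
\begin{equation}\label{eq:scaling}
t=\frac{b^2}cs,\quad f_1=\frac{b^2}ca,\quad G=b^2g,\quad y_1=\lambda\Big(\frac{b^2}c\Big)^3Y_1,\quad y_2=cY_2,\quad y_3=-cY_3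
\end{equation}
turns the same system, with data $(G,y_2,y_3)(0)=(b^2,c,-c)$, into \eqref{eq:family} with
\[
g_0=c_0=1,\qquad\delta=\frac{b^2}{c^2},\qquad\mu=\frac{\lambda b^4}{c^2}.
\]
For example, $f_1^2/2G$ becomes $\delta a^2/2g$ and $y_1/3f_1$ becomes $\mu Y_1/3a$. For fixed $b$ and $c\to\infty$, both parameters tend to $0$.

We use the following standard theorem.

\begin{theorem}[Malgrange; in this form {\cite[Theorem 4.7]{FH}}]\label{thm:sivp}
Consider $w_s=\frac1s\Psi_{-1}(w)+\Psi_0(s,w)$ with $\Psi_{-1},\Psi_0$ smooth. If $\Psi_{-1}(w_0)=0$ and $h\,\mathrm{Id}-d_{w_0}\Psi_{-1}$ is invertible for all integers $h\ge1$, then there is a unique solution smooth on some $[0,\varepsilon)$ with $w(0)=w_0$, and it depends continuously on $w_0$ satisfying these two conditions.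
\end{theorem}

\begin{lemma}\label{lem:sivp}
System \eqref{eq:family} has a unique solution near $s=0$ for which $a/s$, $\xi/s$, $Y_1/s^3$, $g$, $Y_2$, $Y_3$ are smooth up to $s=0$ and $a/s\to1$. It has $\xi/s\to c_0/(3g_0)$. It depends continuously on $(g_0,c_0,\delta,\mu)$, also at $\delta=0$ or $\mu=0$. Its Taylor series at $0$ is the only formal power series solution with these properties.
\end{lemma}

\begin{proof}
Put $\tilde a=a/s$, $\tilde\xi=\xi/s$, $\tilde Y=Y_1/s^3$, treat $\delta,\mu$ as variables with zero derivative, and let $w=(\tilde a,\tilde\xi,\tilde Y,g,Y_2,Y_3,\delta,\mu)$. Since $a_s=\tilde a+s\tilde a_s$, $\xi_s=\tilde\xi+s\tilde\xi_s$ and $(Y_1)_s=s^2(3\tilde Y+s\tilde Y_s)$, system \eqref{eq:family} takes the form of Theorem~\ref{thm:sivp} on $\{\tilde a>0,\ g>0\}$, with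
\[
\Psi_{-1}(w)=\Big(1-\tilde a,\ -\tilde\xi-\frac{2\tilde\xi}{\tilde a}+\frac{Y_2+Y_3}{2g},\ -3\tilde Y+\tilde a^2,\ 0,0,0,0,0\Big).
\]
A solution smooth up to $0$ must have $\Psi_{-1}(w(0))=0$, that is $\tilde a=1$, $\tilde\xi=\frac{Y_2+Y_3}{6g}$, $\tilde Y=\frac13$. At such a point $d\Psi_{-1}$ is triangular in the order $(g,Y_2,Y_3,\delta,\mu,\tilde a,\tilde\xi,\tilde Y)$ with diagonal $0,0,0,0,0,-1,-3,-3$, so the theorem applies. For a formal solution $\sum w_hs^h$, the coefficient of $s^{h-1}$ expresses $(h\,\mathrm{Id}-d_{w_0}\Psi_{-1})w_h$ in terms of $w_0,\dots,w_{h-1}$, which determines $w_h$.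
\end{proof}

Combined with the usual dependence on initial data for $s>0$, the lemma gives \emph{continuous dependence}: if the solution for one value of the parameters exists on $[0,s_1]$, then so do the solutions for nearby values, and the state at $s_1$ is a continuous function of the parameters.

\subsection{Invariant forms on $\Lambda^2_-\mathbb{CP}^2$}
The forms $dt\wedge\omega_i$ and $\alpha$ are not smooth across the zero section. To decide when $\varphi$ is smooth, we express it in invariant forms that are.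

Embed $U\in\mathrm U(2)$ in $\mathrm{SU}(3)$ as $\hat U=\mathrm{diag}((\det U)^{-1},U)$, with $U$ acting on the indices $2,3$. Let $V\cong\mathbb R^3$ be the space of traceless Hermitian $2\times2$ matrices $v=\sum v_i\mathsf s_i$, where
\[
\mathsf s_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad\mathsf s_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix},\quad\mathsf s_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad|v|^2=\sum v_i^2 .
\]
Conjugation by $U$ acts on $V$ by rotations. Let $M$ be the quotient of $\mathrm{SU}(3)\times V$ by $(P,v)\cdot U=(P\hat U,U^{-1}vU)$. A form on $\mathrm{SU}(3)\times V$ descends to $M$ if and only if it is \emph{basic}: invariant under $\mathrm U(2)$ and annihilated by the vertical vectors. Let $\eta=(A_{21},A_{31})^{\mathsf T}=(-\bar\theta_3,\theta_2)^{\mathsf T}$, let $B$ be the lower right $2\times2$ block of $A$, and put $\nabla v=dv+[B,v]=\sum\nabla v_i\,\mathsf s_i$. On the vertical vector generated by $Z\in\mathfrak u(2)$ we have $\eta=0$, $B=Z$ and $dv=-[Z,v]$, so $\eta$ and $\nabla v$ both vanish.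 Under $U$ they transform by $\eta\mapsto(\det U)^{-1}U^{-1}\eta$ and $\nabla v\mapsto U^{-1}(\nabla v)U$. For a Hermitian matrix $w$ put $\Omega_w=i\sum\bar\eta_aw_{ab}\wedge\eta_b$, and write $\Omega_i=\Omega_{\mathsf s_i}$, $\Omega_I=\Omega_{\mathrm{Id}}$. Then
\[
\Upsilon=\nabla v_1\nabla v_2\nabla v_3,\qquad\Xi=\sum\nabla v_i\wedge\Omega_i,\qquad\varrho=\sum v_i\nabla v_i,\qquad\Omega_v,\qquad\Omega_I
\]
are left-invariant and basic, so they are smooth $\mathrm{SU}(3)$-invariant forms on $M$. The map $v\mapsto\Omega_v$ identifies $M$ with the bundle of primitive real $(1,1)$-forms, which is $\Lambda^2_-\mathbb{CP}^2$.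

Let $j(P,t)=(P,t\mathsf s_3)$. The off-diagonal entries of $B$ are $\theta_1$ and $-\bar\theta_1$, so $[B,\mathsf s_3]$ has zero diagonal and off-diagonal entries $-2\theta_1,-2\bar\theta_1$. As the upper right entry of $v$ is $v_1-iv_2$,
\[
j^*\nabla v_1=-2t\operatorname{Re}\theta_1,\qquad j^*\nabla v_2=2t\operatorname{Im}\theta_1,\qquad j^*\nabla v_3=dt .
\]
From $\bar\eta_1\eta_2=\theta_2\theta_3$, $\bar\eta_2\eta_1=-\bar\theta_2\bar\theta_3$, $i\bar\eta_1\eta_1=\frac12\omega_3$ and $i\bar\eta_2\eta_2=-\frac12\omega_2$ we get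
\[
\Omega_1=-2\operatorname{Im}(\theta_2\theta_3),\quad\Omega_2=2\operatorname{Re}(\theta_2\theta_3),\quad\Omega_3=\tfrac12(\omega_2+\omega_3),\quad\Omega_I=\tfrac12(\omega_3-\omega_2).
\]
Since $4t\,[\operatorname{Re}\theta_1\operatorname{Im}(\theta_2\theta_3)+\operatorname{Im}\theta_1\operatorname{Re}(\theta_2\theta_3)]=4t\operatorname{Im}\Theta=\frac12t\alpha$, it follows that
\begin{equation}\label{eq:slice}
\begin{aligned}
j^*\Upsilon&=-t^2dt\wedge\omega_1,& j^*\Xi&=\tfrac12dt\wedge(\omega_2+\omega_3)+\tfrac12t\,\alpha,\\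
j^*(\varrho\wedge\Omega_v)&=\tfrac12t^2dt\wedge(\omega_2+\omega_3),& j^*(\varrho\wedge\Omega_I)&=\tfrac12t\,dt\wedge(\omega_3-\omega_2).
\end{aligned}
\end{equation}
Finally let $U_0=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$. Then $U_0^{-1}\mathsf s_3U_0=-\mathsf s_3$, and right translation by $\hat U_0$, which acts by $\eta\mapsto U_0^{-1}\eta$ and $B\mapsto U_0^{-1}BU_0$, maps $\theta_1\mapsto\bar\theta_1$, $\theta_2\mapsto\bar\theta_3$, $\theta_3\mapsto-\bar\theta_2$. Hence $\Theta\mapsto\bar\Theta$ and
\begin{equation}\label{eq:weyl}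
\omega_1\mapsto-\omega_1,\qquad\omega_2\mapsto-\omega_3,\qquad\omega_3\mapsto-\omega_2,\qquad\alpha\mapsto-\alpha .
\end{equation}

\subsection{The family $\mathcal S_{b,c}$}

\begin{proposition}\label{prop:closing}
The smoothly-closing expanders, labeled so that $f_1(0)=0$, are exactly the solutions of Lemma~\ref{lem:sivp} with $(\delta,\mu)=(1,\lambda)$, $g_0=b^2$, $c_0=c$ and $(b,c)\in(0,\infty)\times\mathbb R$.
\end{proposition}

\begin{proof}
\emph{These solutions close smoothly.} The substitution
\[
(f_1,\xi,G,y_1,y_2,y_3)(t)\mapsto(-f_1,-\xi,G,-y_1,-y_3,-y_2)(-t)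
\]
preserves \eqref{eq:index1} and the equations $y_i'=\lambda F_i$: it fixes the right sides of the equations for $f_1'$ and $\xi'$, changes the sign of that for $G'$, and exchanges $F_2$ with $F_3$. It also preserves the initial data. By the last statement of Lemma~\ref{lem:sivp} the Taylor series at $0$ is invariant. So, at the level of Taylor series, $f_1,\xi,y_1$ and $p=f_1G$ are odd, $G$ and $F_2+F_3=2G\cosh\xi$ are even, $F_2-F_3=2G\sinh\xi$ is odd, and $y_1/F_1$ and $y_2/F_2+y_3/F_3$ are odd, so that $u$ is odd. With $t=|v|$ put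
\[
\Phi=-\frac{F_1}{t^2}\Upsilon+\frac{2p}t\,\Xi+\frac{F_2+F_3-2p/t}{t^2}\,\varrho\wedge\Omega_v-\frac{F_2-F_3}t\,\varrho\wedge\Omega_I .
\]
By \eqref{eq:slice}, $j^*\Phi=dt\wedge\sum F_i\omega_i+p\alpha$ for $t>0$, so $\Phi=\varphi$ off the zero section. The four coefficients are smooth on $[0,\varepsilon)$ with even Taylor series; for the third, $F_2+F_3-2p/t$ is even and vanishes at $0$ because $f_1'(0)=1$ and $F_2(0)=F_3(0)=G(0)$. Such a function extends to a smooth even function, and by Whitney's theorem a smooth even function of $t$ is a smooth function of $t^2=\sum v_i^2$. So $\varphi$ extends smoothly. At the points $(P,t\mathsf s_3)$ with $t>0$ it is a fixed model form in the coframe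
\[
\Big(\nabla v_3,\ -\frac{f_1}t\nabla v_1,\ \frac{f_1}t\nabla v_2,\ 2f_2\operatorname{Re}\theta_2,\ 2f_2\operatorname{Im}\theta_2,\ 2f_3\operatorname{Re}\theta_3,\ 2f_3\operatorname{Im}\theta_3\Big),
\]
which converges to a coframe of $M$ as $t\to0$; so $\varphi$ is a $\mathrm G_2$-structure on the zero section too. The field $X=u\partial_t=\frac ut\sum v_i\partial_{v_i}$ is smooth because $u$ is odd. The relation $\sum y_i=2\lambda p$ holds at $t=0$ and is preserved. By Proposition~\ref{prop:system}, equation \eqref{eq:soliton} holds off the zero section, hence everywhere by continuity.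

\emph{There are no others.} Let $(\varphi,X)$ extend smoothly over $\mathbb{CP}^2$. The stabilizer of the endpoint of the normal geodesic is the stabilizer of a line in $\mathbb C^3$ and contains $T^2$, so the line is a coordinate axis; after a cyclic relabeling the stabilizer is the $\mathrm U(2)$ above. It acts transitively on the unit sphere of the $3$-dimensional normal space, with stabilizers conjugate to $T^2$. The center of $\mathrm U(2)$ lies in all of these and acts trivially, so the normal representation is a nontrivial representation of $\mathrm{SO}(3)$ on $\mathbb R^3$, that is, $V$ with its norm. The vectors fixed by $T^2$ are the multiples of $\mathsf s_3$, and $-\mathrm{Id}$ commutes with $\mathrm U(2)$. The normal exponential map therefore identifies a neighborhood of $\mathbb{CP}^2$ equivariantly with a neighborhood of the zero section in $M$, so that $t\mapsto j(\mathrm{Id},t)$ projects to the normal geodesic.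

Pull $\varphi$, $\tau=d^*\varphi$ and $g_\varphi$ back to $\mathrm{SU}(3)\times(-\varepsilon,\varepsilon)$ by $j$. The pullbacks are smooth, left-invariant and basic for $T^2$. The orbit volume tends to $0$ as $t\to0$, so $t$ is forward for $t>0$. By Lemma~\ref{lem:normal}, up to an overall sign $\varphi$ becomes $dt\wedge\sum F_i\omega_i+p\alpha$ and $\tau$ becomes $\sum\tau_i\omega_i$, with coefficients that are smooth on the whole interval $(-\varepsilon,\varepsilon)$. The points $j(P,t)$ and $j(P\hat U_0,-t)$ have the same image in $M$, so \eqref{eq:weyl} gives: $F_2(-t)=F_3(t)$, and $p$ and $\tau_1$ are odd. For $t>0$ the pullback of the metric is $dt^2+\sum4F_i|\theta_i|^2$, and by continuity also at $t=0$. At $t=0$ the directions dual to $\theta_1$ lie in $\mathfrak u(2)$ and are vertical, while those dual to $\theta_2,\theta_3$ are not. Hence $F_1(0)=0$ and $F_2(0)=F_3(0)=:b^2>0$. Closedness gives $p'(0)=\frac12S(0)=b^2$. So $f_1=p/\sqrt{F_2F_3}$ is smooth and odd with $f_1'(0)=1$, the function $\xi=\frac12\log(F_2/F_3)$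 is smooth and odd, and $G=\sqrt{F_2F_3}$ is smooth with $G(0)=b^2$. The function $u$ is the inner product of $X$ with the velocity of the geodesic and is smooth, so the $y_i=\tau_i-uF_i$ are smooth. We have $y_1(0)=0$ and $y_1'=\lambda f_1^2$, so $y_1/t^3$ is smooth, and $\sum y_i=2\lambda p$ gives $y_2(0)=-y_3(0)=:c$. Thus the solution is the one in Lemma~\ref{lem:sivp}.
\end{proof}

\begin{remark}\label{rem:c}
By \eqref{eq:system} and \eqref{eq:sigma}, $u(0)=0$ and $(\sigma_1,\sigma_2,\sigma_3)(0)=(0,c/b^2,-c/b^2)$, so $\operatorname{Scal}=-c^2/b^4$ along the zero section. Exchanging the indices $2,3$ maps $(\xi,y_2,y_3)$ to $(-\xi,y_3,y_2)$ and hence $\mathcal S_{b,c}$ to $\mathcal S_{b,-c}$. Geometrically, $v\mapsto-v$ on $M$ is induced by $(P,t)\mapsto(P\hat U_0,t)$, and by \eqref{eq:weyl} it pulls the $3$-form of $\mathcal S_{b,c}$ back to minus that of $\mathcal S_{b,-c}$. For $c=0$ it is an isometric involution.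
\end{remark}

All statements about $\mathcal S_{b,c}$ with $c<0$ follow by this symmetry, so from now on $c\ge0$. Then $y_1,y_2>0$ for $t>0$, and only $y_3$ can be negative. The expander $\mathcal S_{b,c}$ lives on $\{|v|<T\}\subset M$, where $t=|v|$ is the distance to the zero section. If $T=\infty$ the sets $\{t\le t_1\}$ are compact and $g_\varphi$ is complete; if $T<\infty$ the normal geodesic has finite length and leaves every compact set, so $g_\varphi$ is incomplete.

\begin{lemma}\label{lem:order}
If $c>0$, then $F_1<F_2$ and $F_3<F_2$ on $(0,T)$.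
\end{lemma}

\begin{proof}
Near $t=0$ we have $x<0$. At a first zero of $x$ we would have $x'\ge0$; but there $y_2-y_1=c+\lambda\int_0^t(F_2-F_1)>0$, and \eqref{eq:index3} gives $x'=(y_1-y_2)/(2F_1)<0$. Near $t=0$ we have $\xi\sim\frac c{3b^2}t>0$. At a first later zero of $\xi$ we would have $\xi'\le0$; but there $y_2-y_3=2c+\lambda\int_0^t(F_2-F_3)>0$, and \eqref{eq:index1} gives $\xi'=(y_2-y_3)/(2G)>0$.
\end{proof}

\section{Forward ends}\label{sec:ends}

Consider any maximal forward solution of \eqref{eq:system} on $[t_0,T)$. Each $y_i$ is strictly increasing, so either $y_i<0$ on all of $[t_0,T)$, or $y_i>0$ from some time on. Since $\sum y_i=2\lambda p>0$, the number of indices of the first kind is $0$, $1$ or $2$. We treat these cases in turn. We use that a locally Lipschitz function is differentiable almost everywhere and is the integral of its derivative, so that differential inequalities holding almost everywhere can be integrated.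

\subsection{All $y_i$ positive: conical ends}\label{sec:AC}

\begin{proposition}\label{prop:AC}
If $y_1,y_2,y_3>0$ at some time, then case {\rm(A)} of Theorem~\ref{thm:B} holds.
\end{proposition}

On a cone the ratios $F_i/S$ are constant, and the aim is to show that they converge. The relation $\sum y_i=2\lambda p$ provides a second triple with sum $1$. So put
\[
\gamma_i=\frac{F_i}S,\qquad h_i=\frac{y_i}{2\lambda p},\qquad R=\frac{2\lambda p^2}{S^2},\qquad\varsigma=2\log p,
\]
and denote $d/d\varsigma=\frac pS\,d/dt$ by a dot. By \eqref{eq:ell} and \eqref{eq:sigma}, $(\log F_i)^{\textstyle\cdot}=1-2\gamma_i+Rh_i/\gamma_i+\frac pSu$. The $\gamma$-weighted mean of these expressions is $(\log S)^{\textstyle\cdot}=1-2|\gamma|^2+R+\frac pSu$, and $u$ cancels in the difference. Together with $\dot y_i=\lambda\gamma_ip$, $\dot p=\frac12p$ and $p^2=S^3\Pi$, where $\Pi=\gamma_1\gamma_2\gamma_3$, this gives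
\begin{equation}\label{eq:gammah}
\dot h_i=\tfrac12(\gamma_i-h_i),\qquad\dot\gamma_i=D_i(\gamma)+R\,(h_i-\gamma_i),\qquad D_i(\gamma)=2\gamma_i\big(|\gamma|^2-\gamma_i\big),
\end{equation}
\begin{equation}\label{eq:recover}
R=2\lambda e^{\varsigma/3}\Pi^{2/3},\qquad F_i=\gamma_i\Pi^{-1/3}e^{\varsigma/3},\qquad dt=e^{\varsigma/6}\Pi^{1/3}d\varsigma .
\end{equation}
The mechanism is visible in \eqref{eq:gammah}. The point $h$ is a slow average of the past values of $\gamma$, and $\gamma$ is pulled to $h$ at the rate $R$, which grows exponentially because $\lambda>0$. The following lemma measures this pull.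

\begin{lemma}\label{lem:pull}
Let $w\colon[\varsigma_0,\infty)\to\mathbb R^3$ be $C^1$ with $\dot w=-\rho w+N$, where $\rho\ge\rho_0e^{\varsigma/3}$, $\rho_0>0$, and $|N|\le C(1+|w|)$. Then $w=O(e^{-\varsigma/3})$.
\end{lemma}

\begin{proof}
Let $\bar\rho=\frac12\rho_0e^{\varsigma/3}$ and choose $\varsigma_1$ with $\bar\rho(\varsigma_1)\ge\max(\frac23,C)$. The function $\phi=|w|$ is locally Lipschitz, and $\dot\phi\le C-(\rho-C)\phi\le C-\bar\rho\phi$ almost everywhere on $[\varsigma_1,\infty)$. Let $C'=\max(2C,\bar\rho(\varsigma_1)\phi(\varsigma_1))$. Then $(C'/\bar\rho)^{\textstyle\cdot}=-C'/(3\bar\rho)\ge-\frac12C'\ge C-\bar\rho\,(C'/\bar\rho)$. So $\phi-C'/\bar\rho$ is nonpositive at $\varsigma_1$ and its derivative is at most $-\bar\rho\,(\phi-C'/\bar\rho)$; hence it stays nonpositive.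
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:AC}]
\emph{Step 1: $\gamma$ stays away from the boundary and $T=\infty$.} Let $\mathfrak m=\min_i\min(\gamma_i,h_i)\le\frac13$. It is locally Lipschitz, and where it is differentiable its derivative equals that of any of the six functions attaining the minimum. If $\gamma_i=\mathfrak m$, then $h_i\ge\gamma_i$ and $|\gamma|^2\ge\frac13\ge\gamma_i$, so $\dot\gamma_i\ge0$. If $h_i=\mathfrak m$, then $\gamma_i\geq h_i$ and $\dot h_i\ge0$. So $\mathfrak m$ is nondecreasing. By hypothesis $\mathfrak m=m_0>0$ at some time; this is the only use of the hypothesis. From then on $\gamma_i,h_i\in[m_0,1]$ and $m_0\le\Pi^{1/3}\le\frac13$. If $T$ were finite, $dt\ge m_0e^{\varsigma/6}d\varsigma$ would bound $\varsigma$, and \eqref{eq:recover} would contradict the extension principle. So $T=\infty$, and $dt\le\frac13e^{\varsigma/6}d\varsigma$ shows $\varsigma\to\infty$. Moreover $Re^{-\varsigma/3}$ is bounded above and below by positive constants.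

\emph{Step 2: all derivatives of $\gamma$ decay.} By \eqref{eq:gammah}, $(\gamma-h)^{\textstyle\cdot}=-(R+\frac12)(\gamma-h)+D(\gamma)$, so $\gamma-h=O(e^{-\varsigma/3})$ by Lemma~\ref{lem:pull}. This shows only that $v:=\dot\gamma=D-R(\gamma-h)$ is bounded. To see the cancellation between the two terms we differentiate once more. Using $R(\gamma-h)=D-v$ and $R\dot h=\frac12(D-v)$, and writing $J(\gamma)$ for the Jacobian of $D$,
\[
\dot v=-Rv+N(\gamma,v),\qquad N=J(\gamma)v+\Big(\frac12-\frac{\dot R}R\Big)(D-v),\qquad\frac{\dot R}R=\frac13+\frac23\sum\frac{v_i}{\gamma_i} .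
\]
As $v$ is bounded, so is $N$, and $v=O(e^{-\varsigma/3})$. Suppose inductively that $v,\dots,v^{(k-1)}=O(e^{-\varsigma/3})$. Then the derivatives of $\gamma$ up to order $k$ are bounded. For $i\le k$ the quotient $R^{(i)}/R$ is a polynomial in the derivatives of $\dot R/R$ of order at most $i-1$, so it is bounded, and $R^{(k-j)}v^{(j)}$ is bounded for $j<k$. By the chain rule $|N^{(k)}|\le C(1+|v^{(k)}|)$. So
\[
\big(v^{(k)}\big)^{\textstyle\cdot}=-Rv^{(k)}-\sum_{j<k}\binom kjR^{(k-j)}v^{(j)}+N^{(k)}
\]
satisfies the hypotheses of Lemma~\ref{lem:pull}, and $v^{(k)}=O(e^{-\varsigma/3})$.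

\emph{Step 3: the cone.} Let $\mathcal O$ be the class of functions of $\varsigma$ all of whose derivatives are $O(e^{-\varsigma/3})$. By Step 2, $\gamma\to\gamma_\infty$ with $\gamma_{\infty,i}\ge m_0$ and $\gamma-\gamma_\infty\in\mathcal O$. Put $\Gamma=\prod\gamma_{\infty,i}$ and $\pi=\Pi^{1/3}-\Gamma^{1/3}\in\mathcal O$. The function $e^{\varsigma/6}\pi$ is integrable at infinity, so integrating $dt=e^{\varsigma/6}(\Gamma^{1/3}+\pi)\,d\varsigma$ gives, for a constant $t_*$,
\[
r:=t-t_*=6\Gamma^{1/3}e^{\varsigma/6}-e^{\varsigma/6}\int_0^\infty e^{y/6}\pi(\varsigma+y)\,dy=e^{\varsigma/6}\big(6\Gamma^{1/3}+\mathcal O\big).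
\]
Hence $r\partial_r=re^{-\varsigma/6}\Pi^{-1/3}\partial_\varsigma=(6+\mathcal O)\partial_\varsigma$, and $e^{-\varsigma/3}=O(r^{-2})$. Put $c_i^2=\gamma_{\infty,i}/(36\Gamma)$, so that $c_1c_2c_3=1/(216\Gamma)$ and $6c_1c_2c_3=1/(36\Gamma)=\sum c_i^2$: the $c_i$ define a closed cone. By \eqref{eq:recover} and $p=e^{\varsigma/2}$, the functions $F_ir^{-2}-c_i^2$ and $pr^{-3}-c_1c_2c_3$ belong to $\mathcal O$, so
\[
(r\partial_r)^k\big(F_ir^{-2}-c_i^2\big)=O(r^{-2}),\qquad(r\partial_r)^k\big(pr^{-3}-c_1c_2c_3\big)=O(r^{-2})\qquad\text{for all }k .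
\]
These functions are the coefficients of $\varphi-\varphi_C$ with respect to $r^2dr\wedge\omega_i$ and $r^3\alpha$. Dilations of the cone preserve $\nabla_{g_C}$ and multiply these forms and $g_C$ by the cube and the square of the factor, so the $j$-th covariant derivatives of the forms have norm $O(r^{-j})$; in the same way $|\nabla^jr|=O(r^{1-j})$. By the product and chain rules the end is AC with rate $2$ in $r=t-t_*$. Since $F_it^{-2}=F_ir^{-2}(1-t_*/t)^2$ and $pt^{-3}=pr^{-3}(1-t_*/t)^3$, it is AC with rate $1$ when the radial function is $t$.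
\end{proof}

\begin{remark}
On such an end $h_i/\gamma_i\to1$ and $p/S\sim t/6$, so $y_i/F_i=2\lambda ph_i/(S\gamma_i)\sim\lambda t/3$ and $u\sim-\lambda t/3$, as on the torsion-free cone. On an end of type (N) the field $X$ has the same size and the opposite direction.
\end{remark}

\subsection{One negative $y_i$: collapse of one plane}\label{sec:one}
Suppose $y_3<0\le y_1,y_2$ on $[t_1,T)$. Put
\[
\zeta=-y_3>0,\qquad\zeta_1=\zeta(t_1),\qquad p_1=p(t_1),\qquad\Lambda=2\lambda+\frac{\zeta_1}{p_1},\qquad\chi=e^{|x|}=\max\Big(\frac{f_1}{f_2},\frac{f_2}{f_1}\Big).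
\]
Since $\zeta'=-\lambda z^2$, $y_1+y_2=2\lambda p+\zeta$, $\zeta\le\zeta_1$ and $p\ge p_1$,
\begin{equation}\label{eq:budget}
\lambda\int_{t_1}^Tz^2\,dt\le\zeta_1,\qquad y_1+y_2\le\Lambda p,\qquad0\le\frac{y_i}{F_i}\le\Lambda z\chi\quad(i=1,2).
\end{equation}
The function $\chi\ge1$ measures the failure of the model assumption $x=0$. It is locally Lipschitz. Where $x>0$, \eqref{eq:index3} gives $\chi'=\chi x'=-\frac{\chi^2-1}z+\frac z{2p}(y_1-\chi^2y_2)$; where $x<0$ the same holds with $y_1,y_2$ exchanged; and $\chi'=0$ almost everywhere on $\{x=0\}$. Hence, almost everywhere,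
\begin{equation}\label{eq:chi}
\chi'\le\frac\Lambda2z-\frac{\chi^2-1}z .
\end{equation}
From the first equation of \eqref{eq:index3} and $1\le\cosh x\le\chi$,
\begin{equation}\label{eq:z}
1-\frac\zeta{3z}-\frac{z^3}{2p_1}-\frac\Lambda6z^2\chi\ \le\ z'\ \le\ \chi-\frac\zeta{3z} .
\end{equation}

\begin{lemma}\label{lem:finite}
If $T<\infty$, then $\chi$ is bounded, $z\to0$ and $\zeta\to\zeta_T>0$ as $t\to T$. Moreover $z^2\sim\frac23\zeta_T(T-t)$, $F_1$ and $F_2$ are asymptotic to positive multiples of $(T-t)^{-1/2}$, and $\operatorname{Scal}\sim-\frac34(T-t)^{-2}$.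
\end{lemma}

\begin{proof}
By \eqref{eq:chi}, the Cauchy--Schwarz inequality and \eqref{eq:budget}, $\chi\le\chi(t_1)+\frac\Lambda2\sqrt{(T-t_1)\zeta_1/\lambda}$. So $z'\le C$ by \eqref{eq:z}, and $z$ is bounded. If $\inf z>0$, then $p'/p$ is bounded by \eqref{eq:index3}, so $p$, $z$ and $F_{1},F_2=\frac pze^{\pm x}$ are bounded above and below, contradicting the extension principle. So there are $t_n\to T$ with $z(t_n)\to0$, and $z(t)\le z(t_n)+C(T-t_n)$ for $t\ge t_n$ gives $z\to0$.

The decreasing function $\zeta$ has a limit $\zeta_T\ge0$. Suppose $\zeta_T=0$, so $\zeta(t)=\lambda\int_t^Tz^2$. For $t$ near $T$ let $m=\max_{[t,T)}z$, which is attained at some $t'$ because $z\to0$. Then $z'(t')\le0$ and $\zeta(t')\le\lambda(T-t')m^2$, and \eqref{eq:z} gives $0\ge1-\frac\lambda3(T-t')m-Cm^2$. The right side is positive for $t$ close to $T$, a contradiction. So $\zeta_T>0$.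

Multiplying \eqref{eq:z} by $2z$ gives $(z^2)'\to-\frac23\zeta_T$, so $z^2\sim\frac23\zeta_T(T-t)$ and $1/z$ is integrable. By \eqref{eq:index3} and \eqref{eq:budget}, $|x'|$ and $p'/p$ are at most $C/z+C$. So $x$ and $\log p$ have finite limits, which gives the asymptotics of $F_1,F_2=\frac pze^{\pm x}$. Since $y_1/F_1$ and $y_2/F_2$ tend to $0$ by \eqref{eq:budget}, formula \eqref{eq:sigma} gives $\sigma_3\sim-\frac{2\zeta}{3z^2}\sim-(T-t)^{-1}$ and $\sigma_1,\sigma_2\sim\frac12(T-t)^{-1}$. Hence $\operatorname{Scal}\sim-\frac12(1+\frac14+\frac14)(T-t)^{-2}$.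
\end{proof}

\begin{lemma}\label{lem:infinite}
If $T=\infty$, then case {\rm(N)} holds and the end is not AC. Moreover $\zeta/z\to3$ and $F_3/F_2\to0$.
\end{lemma}

\begin{proof}
\emph{$\chi$ is bounded.} On an infinite interval $\int z$ need not be finite, so we must use the negative term of \eqref{eq:chi}. Let $L=\sqrt{\zeta_1/\lambda}$ and $C_1=\Lambda L/2$. For $t\ge t_1+1$, Cauchy--Schwarz gives $\int_{t-1}^tz\le L$ and then $\int_{t-1}^t\frac1z\ge\frac1L$. By \eqref{eq:chi}, $\chi\ge\chi(t)-C_1$ on $[t-1,t]$. If $\chi(t)\ge C_2:=C_1+\sqrt{1+C_1L}$, integrating \eqref{eq:chi} gives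
\[
\chi(t)-\chi(t-1)\le C_1-\frac{(\chi(t)-C_1)^2-1}L\le0 .
\]
So $\chi(t)\le\max(C_2,\chi(t-1))$, and $\chi$ is bounded by induction over unit intervals.

\emph{$z\to0$ and $\chi\to1$.} Now $z'\le C$. If $z(t)\ge\varepsilon$, then $z\ge\varepsilon/2$ on $[t-\varepsilon/2C,t]$; since $\int z^2<\infty$, this cannot happen for arbitrarily large $t$. Next, $\chi^2-1\ge2(\chi-1)$, so $(\chi-1)'\le\frac1z\big(\frac\Lambda2z^2-2(\chi-1)\big)$. Given $\varepsilon>0$, once $z\le1$ and $\Lambda z^2\le2\varepsilon$, the inequality $\chi-1\ge\varepsilon$ forces $(\chi-1)'\le-\varepsilon$. So $\chi-1\le\varepsilon$ eventually.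

\emph{$q=\zeta/z\to3$.} By \eqref{eq:z}, $z'=1+e(t)-\frac q3$ with $e(t)\to0$, so we are in the situation of the model, and
\[
zq'=\zeta'-qz'=q\Big(\frac q3-1-e\Big)-\lambda z^2 .
\]
Fix $\varepsilon\in(0,1)$ and consider times so late that $|e|<\varepsilon/10$ and $\lambda z^2<\varepsilon/2$. If $q\ge3+\varepsilon$, then $zq'\ge3\cdot\frac{7\varepsilon}{30}-\frac\varepsilon2>0$; so this inequality persists, $z'\le-\frac{7\varepsilon}{30}$, and $z$ reaches $0$ in finite time, which contradicts $T=\infty$. If $q\le3-\varepsilon$, then $q'<0$; so this inequality persists and $z'\ge\frac{7\varepsilon}{30}$, which contradicts $z\to0$. Hence $|q-3|<\varepsilon$ at all late times.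

\emph{Asymptotics.} We have $(1/\zeta)'=\lambda/q^2\to\lambda/9$, so $\zeta\sim\frac9{\lambda t}$ and $z\sim\frac3{\lambda t}$. By \eqref{eq:index3}, $p'/p\sim1/z\sim\lambda t/3$, so $\log p\sim\lambda t^2/6$. Also $f_1/f_2=e^x\to1$ and $F_2=\frac pze^{-x}\to\infty$, so $F_3/F_2\to0$. Since $y_1/F_1,y_2/F_2\to0$ and $-y_3/F_3=q/z\sim\lambda t$, we get $u\sim\frac{\lambda t}3$, $\sigma_3\sim-\frac23\lambda t$, $\sigma_1,\sigma_2\sim\frac{\lambda t}3$ and $\operatorname{Scal}\sim-\frac12(\frac49+\frac19+\frac19)\lambda^2t^2$. On an AC end, $|\varphi-\varphi_C|_{g_C}\to0$ forces each coefficient $F_ir^{-2}-c_i^2$ to tend to $0$, so $f_i/t\to c_i>0$ for all $i$. This contradicts $z\to0$.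
\end{proof}

\subsection{Two negative $y_i$: finite time}\label{sec:two}

\begin{lemma}\label{lem:two}
If $y_2,y_3<0$ on $[t_0,T)$, then $T<\infty$.
\end{lemma}

\begin{proof}
Put $C=(|y_2(t_0)|+|y_3(t_0)|)/\lambda$. Then $\int_{t_0}^T(F_2+F_3)\le C$, so $\int p/f_1=\int f_2f_3\le C/2$. Also $f_1^2\le S=2p'$, so $p/\sqrt{2p'}\le p/f_1$. H\"older's inequality with exponents $\frac32$ and $3$ gives
\[
T-t_0=\int_{t_0}^T\Big(\frac p{\sqrt{2p'}}\Big)^{2/3}\Big(\frac{2p'}{p^2}\Big)^{1/3}dt\le\Big(\frac C2\Big)^{2/3}\Big(\frac2{p(t_0)}\Big)^{1/3}.\qedhere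
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
With no index negative up to $T$, Proposition~\ref{prop:AC} gives (A). With one, either (I) holds or Lemma~\ref{lem:infinite} gives (N). With two, Lemma~\ref{lem:two} gives (I). The cases exclude one another because an end of type (N) is not AC. For $\mathcal S_{b,c}$ with $c\ge0$ we have $y_1,y_2>0$ for $t>0$. If $y_3>0$ somewhere, (A) holds. Otherwise $y_3<0$ on $(0,T)$ by strict monotonicity, and Lemma~\ref{lem:infinite} or Lemma~\ref{lem:finite} applies according to whether $T=\infty$ or $T<\infty$.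
\end{proof}

\subsection{An open criterion for incompleteness}
Blow-up in finite time is not an open condition for general ODEs. Here it is, because it is detected by a strict inequality at a single time, the analogue of \eqref{eq:modelcrit}. The new term allows for the growth of $\chi$ during the collapse.

\begin{lemma}\label{lem:criterion}
Suppose that at some time $t_1$ we have $y_1,y_2\ge0$, $\zeta_1=-y_3(t_1)>0$ and, with $z_1,\chi_1,p_1$ the values at $t_1$ and $\Lambda=2\lambda+\zeta_1/p_1$,
\begin{equation}\label{eq:criterion}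
2z_1\Big(\chi_1+\frac{3\Lambda z_1^3}{2\zeta_1}\Big)+\frac{2\lambda z_1^4}{\zeta_1}<\frac{\zeta_1}3 .
\end{equation}
Then $T<\infty$.
\end{lemma}

\begin{proof}
Let $[t_1,t_2)\subset[t_1,T)$ be the maximal interval on which $\zeta>0$ and $(z^2)'<-\frac13\zeta_1$. It is nonempty, because \eqref{eq:z} gives $(z^2)'\le2z\chi-\frac23\zeta$ and $2z_1\chi_1<\frac13\zeta_1$. On it \eqref{eq:chi} and \eqref{eq:z} hold, and $0<z^2\le z_1^2-\frac13\zeta_1(t-t_1)$. So $t_2-t_1\le L:=3z_1^2/\zeta_1$ and $z\le z_1$. Therefore $\chi\le\chi_1+\frac12\Lambda z_1L=\chi_1+\frac{3\Lambda z_1^3}{2\zeta_1}$ and $\zeta\ge\zeta_1-\lambda z_1^2L=\zeta_1-3\lambda z_1^4/\zeta_1$, which exceeds $\frac12\zeta_1$ by \eqref{eq:criterion}. If $t_2<T$, then at $t_2$ still $\zeta>0$ and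
\[
(z^2)'\le2z_1\Big(\chi_1+\frac{3\Lambda z_1^3}{2\zeta_1}\Big)-\frac23\zeta_1+\frac{2\lambda z_1^4}{\zeta_1}<-\frac13\zeta_1,
\]
contradicting maximality. So $T=t_2<\infty$.
\end{proof}

\begin{corollary}\label{cor:open}
The set of $(b,c)$ for which $\mathcal S_{b,c}$ has $T<\infty$ is open in $(0,\infty)\times[0,\infty)$.
\end{corollary}

\begin{proof}
Let $\mathcal S_{b,c}$ have $T<\infty$. By Theorem~\ref{thm:B}, $y_3<0$ on $(0,T)$, and Lemma~\ref{lem:finite} applies. As $t_1\to T$, we have $z_1\to0$ and $\zeta_1\to\zeta_T>0$, while $\chi_1$ and $1/p_1$ stay bounded. So \eqref{eq:criterion} holds for some $t_1$. By continuous dependence, \eqref{eq:criterion} and $\zeta_1>0$ hold at the same $t_1$ for nearby $(b,c)$, and $y_1,y_2\geq0$ holds for all $c\ge0$.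
\end{proof}

\section{Large $c$: incomplete expanders}\label{sec:large}

We prove Theorem~\ref{thm:C}(ii). Let $c>0$ and use the scaling \eqref{eq:scaling}. By Lemma~\ref{lem:order}, $\chi=f_2/f_1$. Put $Z=F_3/b^2=ge^{-\xi}$. Inserting $\Lambda$, the left side of \eqref{eq:criterion} is $2z\chi+8\lambda z^4/\zeta+3z^4/p$, where $2z\chi=2G/f_1=2cg/a$, $z^4=b^4Z^2$, $\zeta=cY_3$ and $p=b^4ag/c$. Dividing by $c$, the hypotheses of Lemma~\ref{lem:criterion} become
\begin{equation}\label{eq:criterion2}
Y_3>0,\qquad\frac{2g}a+\frac{8\mu Z^2}{Y_3}+\frac{3Z^2}{ag}<\frac{Y_3}3 .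
\end{equation}
This is an open condition, so it suffices to verify it for $\mu=0$ and to perturb.

\subsection{The limiting system and an explicit solution}
For $\mu=0$ and $g_0=c_0=1$ we have $Y_2=Y_3=1$, and \eqref{eq:family} reduces to
\begin{equation}\label{eq:limit}
a_s=\cosh\xi-\frac{\delta a^2}{2g}+\frac{a\sinh\xi}{3g},\qquad\xi_s=\frac{\cosh\xi}g-\frac{2\sinh\xi}a,\qquad g_s=\delta a-\frac13\sinh\xi .
\end{equation}
For $\delta>0$ this is the rescaling of \eqref{eq:system} with $\lambda=0$ and constant $y=(0,c,-c)$: the limit $\mu\to0$ is the limit of steady solitons with $c^2/b^2=1/\delta$.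

\begin{example}\label{ex:explicit}
For $\delta=\frac29$ the solution is
\[
\xi=\frac s3,\qquad a=3\sinh\frac s3,\qquad g=\cosh\frac s3 .
\]
Indeed the right sides of \eqref{eq:limit} are $\cosh\xi-\frac{\sinh^2\xi}{\cosh\xi}+\frac{\sinh^2\xi}{\cosh\xi}$, $1-\frac23$ and $(\frac23-\frac13)\sinh\xi$. It exists for all $s$, and $F_3=b^2ge^{-\xi}\to\frac12b^2$. So for $\lambda=0$ a solution can exist for all time with $y_3<0$ and $f_3$ bounded below; for $\lambda>0$ this is excluded by \eqref{eq:budget}. The value $\delta=\frac29$ is $c^2/b^2=\frac92$, the constant in Theorem~\ref{thm:C}.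
\end{example}

We show that for $\delta<\frac29$ the solution moves away from this one toward collapse. It is natural to use variables that are constant on it:
\[
\psi=\frac a{2\sinh\xi},\qquad\kappa=\frac{2\cosh\xi}g,\qquad m=\kappa\psi,\qquad n=\delta\psi .
\]
In Example~\ref{ex:explicit}, $\psi=\frac32$, $\kappa=2$, $m=3$, $n=\frac13$. Since $a/g=m\tanh\xi$, making $g/a$ small, as \eqref{eq:criterion2} requires, means making $m$ large.

\begin{proposition}\label{prop:limit}
For each $\delta\in[0,\frac29)$ the solution of \eqref{eq:limit} satisfies \eqref{eq:criterion2} with $\mu=0$ at some $s>0$.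
\end{proposition}

\begin{proof}
\emph{Step 1: equations.} By Lemma~\ref{lem:sivp}, $a\sim s$ and $\xi\sim s/3$ as $s\to0$. At a later zero of $\xi$ we would have $\xi_s=1/g>0$, which is impossible at a first such zero; so $\xi>0$ for $s>0$. As $s\to0$ we have $\kappa\to2$, $\psi\to\frac32$, $m\to3$ and $n\to\frac32\delta<\frac13$; the last inequality is the hypothesis on $\delta$. Let $d\vartheta=ds/\psi$ for $s>0$, and write $\mathrm{th}=\tanh\xi$ and $E=\coth\xi-\tanh\xi>0$. Using $\frac{\sinh\xi}g=\frac12\kappa\,\mathrm{th}$ and $\frac ag=m\,\mathrm{th}$,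
\[
\frac{d\xi}{d\vartheta}=\frac m2-1,\qquad\frac{d\log g}{d\vartheta}=\psi\frac{\sinh\xi}g\Big(2n-\frac13\Big)=\mathrm{th}\Big(nm-\frac m6\Big),
\]
\[
\frac{d\log a}{d\vartheta}=\frac{a_s}{2\sinh\xi}=\frac12\coth\xi-\frac12nm\,\mathrm{th}+\frac16m\,\mathrm{th} .
\]
Subtracting the second expression from $\mathrm{th}\,\frac{d\xi}{d\vartheta}$, and $\coth\xi\,\frac{d\xi}{d\vartheta}$ from the third, and then adding the results, we obtain
\begin{equation}\label{eq:thetasys}
\begin{aligned}
\frac{d\log\kappa}{d\vartheta}&=\mathrm{th}\Big(\frac23m-1-nm\Big),\\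
\frac{d\log\psi}{d\vartheta}&=\frac12\Big[\mathrm{th}\Big(3-\frac23m-nm\Big)-E\,(m-3)\Big],\\
\frac{d\log m}{d\vartheta}&=\mathrm{th}\Big(\frac12+\frac m3-\frac32nm\Big)-\frac12E\,(m-3).
\end{aligned}
\end{equation}

\emph{Step 2: $m>3$ and $n<\frac13$ for all $s>0$.} Since $m$ starts on the boundary value $3$, we regard the last equation as a linear equation for $m-3$. With $m/\psi=\kappa$ it reads
\[
(m-3)_s=\phi_1\,(m-3)+\phi_0,\qquad\phi_0=\tfrac32\kappa\,\mathrm{th}\,(1-3n),\qquad\phi_1=\kappa\Big[\mathrm{th}\Big(\frac13-\frac32n\Big)-\frac E2\Big].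
\]
As $s\to0$, $E\sim3/s$ and $\phi_1\sim-3/s$, so $\exp\int_s^{s_1}\phi_1\to0$ for fixed $s_1$. Variation of constants on $[s,s_1]$ with $s\to0$ gives $m(s_1)-3=\int_0^{s_1}\exp\big(\int_s^{s_1}\phi_1\big)\phi_0\,ds$, which is positive if $n<\frac13$ on $(0,s_1)$. At a first time with $n=\frac13$, which is possible only for $\delta>0$, we would thus have $m>3$, and \eqref{eq:thetasys} would give $\frac{d\log n}{d\vartheta}=\frac12(3-m)(\mathrm{th}+E)<0$, while $n$ reaches $\frac13$ from below. So there is no such time.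

\emph{Step 3: $m$ is unbounded.} By Step 2, $d\xi/d\vartheta\ge\frac12$. Fix $s_1>0$ in the interval of existence, let $\vartheta$ run from $0$ at $s_1$ to $\vartheta^*\le\infty$ at the end of the interval, and suppose $m\le m_1$ there. As $\xi\ge\xi(s_1)>0$, the function $E$ is bounded, so $\log\kappa,\log\psi,\xi$ have bounded $\vartheta$-derivatives. If $\vartheta^*<\infty$, then $s=s_1+\int\psi\,d\vartheta$ has a finite limit, $a=2\psi\sinh\xi$ and $g=2\cosh\xi/\kappa$ stay in compact subsets of $(0,\infty)$, and the solution extends, a contradiction. So $\vartheta^*=\infty$, and $\xi\to\infty$, $E\to0$, $\mathrm{th}\to1$.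

We claim $n\to0$. For $\delta=0$ we have $n=0$. For $\delta>0$ put $k=\kappa/(9\delta)$, so $k\to k_0=\frac2{9\delta}>1$ as $s\to0$, and $n=\frac m{9k}$. Step 2 says $3<m<3k$; in particular $k>1$. For fixed $k$ the function $m\mapsto\frac23m-1-\frac{m^2}{9k}$ is concave, with value $1-\frac1k$ at $m=3$ and value $k-1\ge1-\frac1k$ at $m=3k$. So $\frac{d\log k}{d\vartheta}\ge\mathrm{th}\,(1-\frac1k)>0$ for all $s>0$. Hence $k\ge k_0$, then $\frac{d\log k}{d\vartheta}\ge\mathrm{th}\,(1-\frac1{k_0})$, so $k\to\infty$ and $n\le\frac{m_1}{9k}\to0$.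

Now $nm\to0$, $E(m-3)\to0$ and $m>3$, so eventually $\frac{d\log m}{d\vartheta}\ge1$, contradicting $m\le m_1$.

\emph{Step 4.} For $s\ge s_1$ we have $g/a=\coth\xi/m\le\coth\xi(s_1)/m$, so $g/a<\frac1{15}$ at some time. There $Z\le g$ gives $\frac{2g}a+\frac{3Z^2}{ag}\le\frac{5g}a<\frac13=\frac{Y_3}3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii)]
Let $K>\frac92$, so $[0,\frac1K]\subset[0,\frac29)$. For each $\delta_0\in[0,\frac1K]$, condition \eqref{eq:criterion2} holds at some time for the parameters $(\delta_0,0)$, and by continuous dependence it holds at that time for all $(\delta,\mu)$ in a neighborhood of $(\delta_0,0)$ in $[0,\infty)^2$. By compactness of $[0,\frac1K]$ there is $\mu_0>0$, depending only on $K$, such that these neighborhoods cover $[0,\frac1K]\times[0,\mu_0]$. By Lemma~\ref{lem:criterion}, $\mathcal S_{b,c}$ is incomplete whenever $b^2/c^2\le1/K$ and $\lambda b^4/c^2\le\mu_0$. Take $C_K=1/\mu_0$.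
\end{proof}

\section{The transition: complete expanders that are not conical}\label{sec:transition}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Part (i) is Theorem~\ref{thm:C}(ii) with $b$ fixed and $|c|$ large. For (ii), fix $b>0$ and define subsets of $[0,\infty)$ by
\[
\mathcal A=\{c:\ y_3(t)>0\text{ for some }t<T\},\qquad\mathcal I=\{c:\ T<\infty\}.
\]
The set $\mathcal A$ is open by continuous dependence, and it contains $0$, because $y_3=\lambda\int_0^tF_3>0$ when $c=0$. The set $\mathcal I$ is open by Corollary~\ref{cor:open} and nonempty by (i). They are disjoint: if $y_3>0$ at some time then all $y_i$ are positive there, and $T=\infty$ by Proposition~\ref{prop:AC}. Since $[0,\infty)$ is connected, some $c_*$ lies in neither set, and $c_*>0$. For $\mathcal S_{b,c_*}$ we have $T=\infty$ and $y_3\le0$ always, so it is complete and $\lambda\int_0^\infty f_3^2\,dt\le-y_3(0)=c_*$. On an AC end $f_3/t\to c_3>0$, as in the proof of Lemma~\ref{lem:infinite}, and the integral diverges. So $\mathcal S_{b,c_*}$ is not AC.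
\end{proof}

Thus the answers to (a) and (b) are both no. By Theorem~\ref{thm:B} the end of $\mathcal S_{b,c_*}$ is of type (N); in particular its scalar curvature is unbounded.

\section{Small $c$: complete conical expanders}\label{sec:small}

We prove Theorem~\ref{thm:C}(i). The case $c=0$ is of type (A), as just seen. Let $c>0$ and suppose, for a contradiction, that $\mathcal S_{b,c}$ is not of type (A). By Theorem~\ref{thm:B}, $\zeta=-y_3>0$ on $[0,T)$, and Lemma~\ref{lem:finite} or~\ref{lem:infinite} applies.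

\subsection{The case $c^2\le\frac92b^2$}\label{sec:small1}
In the proof of Proposition~\ref{prop:limit}, the function $k=\kappa/(9\delta)=\frac19c^2(F_2^{-1}+F_3^{-1})$ started above $1$ and increased, and in Example~\ref{ex:explicit} it is identically $1$. For $\lambda>0$ we replace the constant $c$ by $\zeta$. Put
\[
q=\frac\zeta z,\qquad\rho=\frac{F_3}{F_2},\qquad W=\frac{f_1}{f_2}=e^x,\qquad\kappa_\pm=\frac1{F_3}\pm\frac1{F_2},\qquad k=\frac19\zeta^2\kappa_+=\frac{q^2}9(1+\rho).
\]
By Lemma~\ref{lem:order}, $\rho,W\in(0,1)$ and $\kappa_->0$ on $(0,T)$. By Lemmas~\ref{lem:finite} and~\ref{lem:infinite}, as $t\to T$,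
\begin{equation}\label{eq:klimit}
k\to\infty\ \text{ in case (I)},\qquad k\to1\ \text{ in case (N)}.
\end{equation}
The hypothesis says $k(0)=\frac{2c^2}{9b^2}\le1$. We show that $k$ is strictly decreasing, which contradicts \eqref{eq:klimit}.

\emph{A differential inequality.} Put $y_*=y_2+y_3=\lambda\int_0^t(F_2+F_3)>0$ and $Q=y_1/y_*$. Then $y_2=\zeta+y_*$ and $y_1+y_*=2\lambda p$, so $y_*=\frac{2\lambda p}{1+Q}$ and $y_1=\frac{2\lambda pQ}{1+Q}$. We compute $-\kappa_+'=\ell_2/F_2+\ell_3/F_3$ from \eqref{eq:ell} and \eqref{eq:sigma}. The terms without $y_i$ give $\frac1p\big(F_1\kappa_++\frac{F_3}{F_2}+\frac{F_2}{F_3}-2\big)=\frac1p(F_1\kappa_++F_2F_3\kappa_-^2)$, and the terms with $\zeta$ give $\frac23\zeta(F_2^{-2}-F_3^{-2})=-\frac23\zeta\kappa_-\kappa_+$. Altogether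
\[
-\kappa_+'=\frac1p\big(F_1\kappa_++F_2F_3\kappa_-^2\big)-\frac23\zeta\kappa_-\kappa_+-\frac{\kappa_+}3\frac{y_1}{F_1}-\frac{y_*}{3F_2}\Big(\frac1{F_3}-\frac2{F_2}\Big).
\]
By the inequality of arithmetic and geometric means and $p^2=F_1F_2F_3$, the first term is at least $2\kappa_-\sqrt{\kappa_+}$, while the second equals $-2\kappa_-\sqrt{\kappa_+}\sqrt k$. Their sum is nonnegative when $k\le1$. Since also $\frac1{F_3}-\frac2{F_2}<\kappa_+$, wherever $t>0$ and $k\le1$,
\begin{equation}\label{eq:kineq}
(\log k)'\le-\frac{2\lambda z^2}\zeta+\frac13\Big(\frac{y_1}{F_1}+\frac{y_*}{F_2}\Big)=\frac{2\lambda z}3\Big(H-\frac3q\Big),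
\end{equation}
where we used $p/F_1=z/W$ and $p/F_2=zW$, and
\[
H=\frac{Q/W+W}{1+Q},\qquad\frac3q=\sqrt{\frac{1+\rho}k}.
\]
The quantity $H$ is a weighted mean of $1/W>1$ and $W<1$, so it is increasing in $Q$; and $H<1$ if and only if $Q<W$. At $t=0$, $\kappa_+=2\cosh\xi/G$ has zero derivative, because $\xi(0)=0$ and $G'(0)=0$ by \eqref{eq:index1}. So $(\log k)'(0)=-2\lambda b^2/c<0$, and $k<1$ for small $t>0$.

The difficulty is to bound $H$, that is, to compare $Q$ with $W$. This is easy while $W$ increases. We show that at the first time when $W$ stops increasing, $k$ has already dropped below $\frac12$, so that afterwards the weaker bound $H<\sqrt2$ suffices.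

\emph{While $W$ increases.} We have $x'\sim1/t$ as $t\to0$. Let $t_1\le T$ be maximal with $x'>0$ on $(0,t_1)$. For $0<t\le t_1$, $t<T$, monotonicity of $W$ gives $y_1=\lambda\int_0^tW^2F_2\le W(t)^2\lambda\int_0^tF_2<W^2y_*$. So $Q<W^2<W$ and $H<1<\frac3q$ as long as $k\le1$. By \eqref{eq:kineq}, $k$ is strictly decreasing and less than $1$ on $(0,t_1)$. If $t_1=T$ this contradicts \eqref{eq:klimit}. So $t_1<T$.

\emph{At $t_1$.} Here $x'=0$ and $x''\le0$. The first condition means $\ell_1=\ell_2=:\ell$ and, by \eqref{eq:index3}, $\frac{y_2}{F_2}=\frac{y_1}{F_1}+\frac{2(F_2-F_1)}p$. Differentiating the formula for $x'$, with $(y_i/F_i)'=\lambda-\ell_iy_i/F_i$ and $p'/p=\ell+\frac12\ell_3$,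
\[
x''=\frac{F_2-F_1}p\Big(\ell-\frac{p'}p\Big)-\frac\ell2\Big(\frac{y_1}{F_1}-\frac{y_2}{F_2}\Big)=\frac{F_2-F_1}p\Big(\ell-\frac{\ell_3}2\Big).
\]
So $2\ell\le\ell_3$. Inserting $2\ell=\frac{2F_3}p-\sigma_3$ and $\ell_3=\frac{F_1+F_2-F_3}p+\sigma_3$ gives $-2\sigma_3\le\frac{F_1+F_2}p$. On the other hand,
\[
-2\sigma_3=\frac43\frac\zeta{F_3}+\frac23\Big(\frac{y_1}{F_1}+\frac{y_2}{F_2}\Big)\ge\frac43\frac\zeta{F_3}+\frac43\frac{F_2-F_1}p .
\]
Hence $\frac43\frac\zeta{F_3}\le\frac1p(\frac73F_1-\frac13F_2)$. Multiplying by $z$ and using $zF_1/p=W$ and $zF_2/p=1/W$, we get $\frac43q\le\frac73W-\frac1{3W}\le2$. So $q(t_1)\le\frac32$ and $k(t_1)\le\frac14(1+\rho)<\frac12$. Also $Q<W^2<\sqrt2\,W$ at $t_1$.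

\emph{After $t_1$.} We claim that $k<\frac12$ and $Q<\sqrt2\,W$ on $[t_1,T)$. Otherwise let $t_2>t_1$ be the first time at which one of these fails. On $[t_1,t_2]$ we have $H\le\frac{\sqrt2+W}{1+\sqrt2W}<\sqrt2$, and $k\le\frac12$ gives $\frac3q>\sqrt2$. So $k'<0$ there by \eqref{eq:kineq}, and $k(t_2)<\frac12$. Therefore $Q=\sqrt2\,W$ and $Q'/Q\ge W'/W$ at $t_2$. We compute both sides at $t_2$. From $\frac{Q'}Q=\frac{\lambda F_1}{y_1}-\frac{\lambda(F_2+F_3)}{y_*}$ and $F_1=W^2F_2$,
\[
\frac{2p}{F_2}\frac{Q'}Q=(1+Q)\Big(\frac{W^2}Q-1-\rho\Big)=(1+\sqrt2W)\Big(\frac W{\sqrt2}-1-\rho\Big).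
\]
From \eqref{eq:index3}, with $\frac{y_1}{F_1}=\frac{\sqrt2}W\frac{y_*}{F_2}$, $y_2=y_*+\zeta$ and $p\zeta/F_2^2=qW\rho$,
\[
\frac{2p}{F_2}\frac{W'}W=2(1-W^2)+\frac{py_*}{F_2^2}\Big(\frac{\sqrt2}W-1\Big)-qW\rho>2(1-W^2)-qW\rho .
\]
Subtracting,
\[
\frac{2p}{F_2}\Big(\frac{W'}W-\frac{Q'}Q\Big)>2(1-W^2)+(1+\sqrt2W)\Big(1-\frac W{\sqrt2}\Big)+\rho\big(1+\sqrt2W-qW\big).
\]
The first two terms are positive because $W<1$. So is the third: $q<3/\sqrt2$ gives $1+\sqrt2W-qW>1-W/\sqrt2>0$. This contradicts $Q'/Q\ge W'/W$ and proves the claim.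

Thus $k<\frac12$ on $[t_1,T)$, contradicting \eqref{eq:klimit}. Hence $\mathcal S_{b,c}$ is of type (A) when $c^2\le\frac92b^2$.

\subsection{The case $c^2\le\frac1{40}\lambda b^4$}\label{sec:small2}
Here the reason is simpler. The function $\zeta$ starts at $c$ and decreases at a rate close to $\lambda b^2$, so it should vanish before the time $t_2=\frac{2c}{\lambda b^2}$, and this time is too short for $F_3$ to change much. Let $\varepsilon=\frac1{40}$. By Section~\ref{sec:small1} we may assume $c^2>\frac92b^2$; then $\frac1\lambda\le\varepsilon b^4/c^2<\frac{2\varepsilon}9b^2$. For $t\le t_2$,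
\[
\lambda t^2\le\frac{4c^2}{\lambda b^4}\le4\varepsilon,\qquad ct\le\frac{2c^2}{\lambda b^2}\le2\varepsilon b^2,\qquad t^2\le\frac{4\varepsilon}\lambda\le\frac{8\varepsilon^2}9b^2 .
\]
Let $t^*\le\min(T,t_2)$ be maximal such that on $(0,t^*)$
\begin{equation}\label{eq:boot}
F_3>\tfrac12b^2,\qquad F_2<2b^2,\qquad f_1'>0 .
\end{equation}
These conditions hold for small $t$. On $(0,t^*)$ we have $0<\zeta\le c$, $y_2\le c+2\lambda b^2t\le5c$, $y_1=\lambda\int_0^tF_1\le\lambda tF_1$ and $1<f_2/f_3<2$. We improve each condition of \eqref{eq:boot}.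

First, $\cosh\xi=\frac12(\frac{f_2}{f_3}+\frac{f_3}{f_2})\le\frac54$, so \eqref{eq:index1} gives
\[
f_1'\le\frac54+\frac{y_1}{3f_1}+\frac{f_1\zeta}{6F_3}\le\frac54+f_1\Big(\frac{\lambda t}3+\frac c{3b^2}\Big).
\]
Since $\frac{\lambda t^2}6+\frac{ct}{3b^2}\le\frac{4\varepsilon}3$, Gronwall's inequality gives $f_1\le\frac54te^{4\varepsilon/3}<2t$.

Second, $F_1+F_2-F_3>0$ and $F_3<F_2<2b^2$, so by \eqref{eq:ell} and \eqref{eq:sigma}
\[
F_3'\ge F_3\sigma_3\ge-\frac23\zeta-\frac13F_3\frac{y_1}{F_1}-\frac13y_2\ge-\frac73c-\frac23\lambda b^2t .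
\]
Hence $F_3\ge b^2-\frac73ct-\frac13\lambda b^2t^2\ge(1-\frac{14}3\varepsilon-\frac43\varepsilon)b^2=0.85\,b^2$.

Third, $S-2F_2<F_1$, so
\[
F_2'\le\frac{f_1f_2}{f_3}+\frac23y_2+\frac{F_2}{3F_3}\zeta\le4t+\frac{10}3c+\frac43c .
\]
Hence $F_2\le b^2+2t^2+\frac{14}3ct\le b^2(1+\frac{16}9\varepsilon^2+\frac{28}3\varepsilon)<\frac54b^2$.

Fourth, $\cosh\xi-\frac{f_1^2}{2G}=\frac{F_2+F_3-F_1}{2f_2f_3}>\frac{f_3}{2f_2}>\frac14$ because $F_1<F_2$. Dropping the positive terms in \eqref{eq:index1} and using $F_2>\frac12b^2$,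
\[
f_1'\ge\frac14-\frac{f_1y_2}{6F_2}\ge\frac14-\frac{2t\cdot5c}{3b^2}\ge\frac14-\frac{20\varepsilon}3=\frac1{12} .
\]

So \eqref{eq:boot} cannot fail first at a time before $\min(T,t_2)$, and $t^*=\min(T,t_2)$. If $T\le t_2$, then $T<\infty$ while $F_3\ge0.85\,b^2$ up to $T$, contradicting $z\to0$ in Lemma~\ref{lem:finite}. So $T>t_2$, and $\zeta(t_2)\le c-0.85\,\lambda b^2t_2=-0.7c<0$, contradicting $\zeta>0$. Hence $\mathcal S_{b,c}$ is of type (A), and Theorem~\ref{thm:C}(i) is proved.

\subsection{The limit $\sqrt\lambda\,b\to0$}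
It remains to prove the last statement of Theorem~\ref{thm:C}. Let $\mathcal S_{b,c}$ be complete and not AC. Then $c^2>\frac92b^2$ by part (i). Let $K>\frac92$ and suppose $\lambda b^2\le K/C_K$. If $c^2\ge Kb^2$, then also $c^2\ge C_K\lambda b^4$, and $\mathcal S_{b,c}$ would be incomplete by part (ii). So $\frac92<c^2/b^2<K$ whenever $\lambda b^2\le K/C_K$. Since $K>\frac92$ is arbitrary, $c^2/b^2\to\frac92$ as $\sqrt\lambda\,b\to0$. \qed

\begin{thebibliography}{9}

\bibitem{Bryant}
Bryant, \emph{Some remarks on $G_2$-structures}, 2006.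

\bibitem{FH}
Foscolo and Haskins, Ann. of Math. \textbf{185} (2017).

\bibitem{HJN}
Mark Haskins, Rowan Juneman and Johannes Nordstr\"om, \emph{Sp(2)-invariant expanders and shrinkers in Laplacian flow}, arXiv:2501.05437 (2025).

\end{thebibliography}
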